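# Sums of two non-Haar-meager Borel sets in an Abelian Polish group

## Non-empty interior: true on the line, false in $\mathbb R^\omega$, $c_0$ and $\ell_2$

On the real line, a Borel set that is large in the sense of category has a sum-set with interior. The first guess is that the same holds in infinite-dimensional groups, once "large" is given a suitable meaning: if $A$ and $B$ are large Borel sets, then $A+B=\{a+b:a\in A,\ b\in B\}$ has non-empty interior. We make this precise and test it.

Throughout, $X$ is an Abelian Polish group: an Abelian topological group whose topology is separable and completely metrizable. The groups to keep in mind are $\mathbb R^\omega$ with the product topology, and $c_0$ and $\ell_2$ with their norm topologies, all under addition. A set is *meager* if it is a countable union of nowhere dense sets, and *comeager in* an open set $V$ if its complement in $V$ is meager. In a Polish or compact metrizable space, a non-empty open set is never meager (Baire). Every Borel set $S$ has the Baire property: there is an open $V$ such that $(S\setminus V)\cup(V\setminus S)$ is meager. So a non-meager Borel set is comeager in some non-empty open set.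

**Lemma 1 (Pettis).** Let $H$ be an Abelian Polish group and let $A',B'\subset H$ be non-meager Borel sets. Then $A'+B'$ contains a non-empty open set.

*Proof.* Let $A'$ be comeager in the non-empty open set $V$ and $B'$ in the non-empty open set $W'$. We show $V+W'\subset A'+B'$. Let $z\in V+W'$. The set $V\cap(z-W')$ is non-empty, because $z=v+w$ gives $v\in V\cap (z-W')$, and it is open. The map $h\mapsto z-h$ is a homeomorphism of $H$, so $z-B'$ is comeager in $z-W'$. Hence both $A'$ and $z-B'$ are comeager in the non-empty open set $V\cap(z-W')$, and by Baire they meet there. A point $a'\in A'\cap(z-B')$ gives $z=a'+b'$ with $b'\in B'$. The set $V+W'$ is open and non-empty. $\square$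

Remember the one place where the group structure was used: $V\cap(z-W')$ is *open*, both as a part of $V$ and as a part of $z-W'$.

Our notion of largeness is weaker than "non-meager". It looks at a set only through compact test spaces.

**Definition (Darji).** A Borel set $B\subset X$ is *Haar-meager* if there is a continuous map $f:K\to X$ on a non-empty compact metrizable space $K$ such that $f^{-1}(B+x)$ is meager in $K$ for every $x\in X$.

So $B$ is *not* Haar-meager if every continuous $f:K\to X$ on a non-empty compact metrizable $K$ admits some $x\in X$ with $f^{-1}(B+x)$ non-meager in $K$.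

**Test on the line.** Let $X=\mathbb R$. If $B$ is meager, then the inclusion $f:[0,1]\to\mathbb R$ shows that $B$ is Haar-meager: $(B+x)\cap(0,1)$ is meager in $(0,1)$, and the endpoints add two nowhere dense points. So a Borel set that is not Haar-meager is non-meager, and Lemma 1 gives an open interval inside $A+B$. The guess holds.

**Test in $\mathbb R^\omega$.** A handy source of sets that are not Haar-meager is the following.

**Lemma 2.** A Borel set $A\subset X$ that contains a translate of every compact subset of $X$ is not Haar-meager.

*Proof.* Let $f:K\to X$ be continuous, $K\neq\emptyset$ compact metrizable. Then $f(K)$ is compact, so $f(K)\subset A+x$ for some $x$. Hence $f^{-1}(A+x)=K$, which is not meager in itself. $\square$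

Take $A=[0,\infty)^\omega$. It is closed. If $K\subset\mathbb R^\omega$ is compact, there are numbers $m_n$ with $|k_n|\le m_n$ for all $k\in K$, so $K+(m_n)_n\subset A$, and $A$ is not Haar-meager. But $A+A=A$, and $A$ has empty interior, because a basic open set leaves all but finitely many coordinates free. The guess fails. Note that $A$ is even nowhere dense, so in $\mathbb R^\omega$ a meager set can fail to be Haar-meager, and Lemma 1 applied in $X$ itself is of no use here.

The guess fails in all three groups.

**Theorem 1 (sharpness), part (1).** Let $X\in\{\mathbb R^\omega,c_0,\ell_2\}$. There is a Borel set $A\subset X$ which is not Haar-meager such that $A+A$ has empty interior.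

*Proof.* The case $\mathbb R^\omega$ is done. Let $X$ be $c_0$ or $\ell_2$. The positive cone has to be replaced by something that absorbs compact sets. Put
$$A=\{x\in X:\ \forall j\ge1\ \exists p\ge j:\ x_p\ge2^{-j}\ \text{ and }\ x_n\ge-2^{-j-1}\ \ \forall n\ge p\}.$$
For fixed $j,p$ the condition is closed, so $A$ is an $F_{\sigma\delta}$ set.

**Step 1.** *We show that $A$ contains a translate of each compact set.* Let $K\subset X$ be compact. Then $\sup_{k\in K}\sup_{n\ge p}|k_n|\to0$ as $p\to\infty$: given $\varepsilon>0$, cover $K$ by finitely many balls of radius $\varepsilon/2$. The coordinates of the finitely many centers are at most $\varepsilon/2$ in absolute value from some index on, and each coordinate of a vector is bounded by its norm. So we may choose $p_1<p_2<\cdots$ with $p_j\ge j$ and $|k_n|\le2^{-j-1}$ for all $k\in K$ and $n\ge p_j$. Let $y=\sum_j2^{1-j}e_{p_j}$, which lies in $X$. For $k\in K$,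
$$(k+y)_{p_j}\ge2^{1-j}-2^{-j-1}\ge2^{-j}.$$
Since all coordinates of $y$ are $\ge0$, also $(k+y)_n\ge-2^{-j-1}$ for $n\ge p_j$. So $p=p_j$ works for $j$, and $K+y\subset A$. By Lemma 2, $A$ is not Haar-meager.

**Step 2.** *We show that $A+A$ misses a dense set.* Let $x,x'\in A$ and $j\ge1$, with indices $p,p'\ge j$ from the definition of $A$ for $x$ and $x'$. By symmetry assume $p\ge p'$. Then $x_p\ge2^{-j}$ and $x'_p\ge-2^{-j-1}$, so $(x+x')_p\ge2^{-j-1}>0$ with $p\ge j$. As $j$ is arbitrary, $x+x'$ has infinitely many non-zero coordinates. So $A+A$ contains no finitely supported vector. These vectors are dense, so $A+A$ has empty interior. $\square$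

## Interior seen along compact sets

In these examples $A$ contains a translate of every compact set, and therefore so does $A+A$, since it contains a translate of $A$. From the point of view of any one compact set, $A+A$ has plenty of interior. This suggests the correct weakening, which is the notion in Banakh's "Haar-open sets: a right way of generalizing the Steinhaus sum theorem to non-locally compact groups", arXiv:1805.07515 (2018), the source of the problem below.

**Definition.** A set $A\subset X$ is *Haar-open* if for every compact $K\subset X$ and every $x\in K$ there is $y\in X$ such that $K\cap(A+y)$ is a neighborhood of $x$ in $K$.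

If $A$ contains a non-empty open set $V$, then $A$ is Haar-open: pick $v\in V$ and $y=x-v$; then $A+y\supset V+x-v$, an open set containing $x$. If $X$ is locally compact, the converse holds: take for $K$ a compact neighborhood of $x=0$; then $K\cap(A+y)$ is a neighborhood of $0$ in $X$. In $\mathbb R^\omega$ the converse fails: $[0,\infty)^\omega$ is Haar-open with empty interior.

**The problem.** Let $A,B$ be Borel sets, not Haar-meager, in $X\in\{\mathbb R^\omega,c_0,\ell_2\}$. Is $A+B$, or at least $A+A$, Haar-open? The answer is yes in all cases, and the proof needs nothing about these three groups.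

**Theorem 2.** Let $X$ be any Abelian Polish group and let $A,B\subset X$ be Borel sets which are not Haar-meager. Then $A+B$ is Haar-open. Moreover, for every non-empty compact $K\subset X$ there are $y\in X$ and a neighborhood $W$ of $0$ in $X$ such that
$$K\cap(x+W)\subset A+B+x+y\qquad\text{for all }x\in K.$$

Taking $B=A$ covers $A+A$. Two large summands are really needed, as on the line, where the set of irrationals is comeager and has empty interior.

**Theorem 1 (sharpness), part (2).** Let $X\in\{\mathbb R^\omega,c_0,\ell_2\}$. There is a Borel set $B\subset X$ which is not Haar-meager and not Haar-open. Hence $\{0\}+B$ is not Haar-open, so one non-Haar-meager summand is not enough.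

*Proof.* Let $B=\{x\in X:x_1\notin\mathbb Q\}$, a Borel set.

**Step 1.** *We show that $B$ is not Haar-meager.* Let $f:K\to X$ be continuous, $K\ne\emptyset$ compact metrizable, with first coordinate $f_1$. For $r\in\mathbb R$ the set $F_r=f_1^{-1}(r+\mathbb Q)$ is $F_\sigma$, and for different cosets $r+\mathbb Q$ these sets are disjoint. A non-meager $F_\sigma$ set is a union of countably many closed sets, one of which is not nowhere dense and so has interior. Thus a non-meager $F_r$ contains a non-empty open subset of $K$. As $K$ is second countable, at most countably many of the disjoint sets $F_r$ can do so. There are uncountably many cosets, so we can choose $x\in X$ with $F_{x_1}$ meager. Then $f^{-1}(B+x)=\{k:f_1(k)-x_1\notin\mathbb Q\}=K\setminus F_{x_1}$ is comeager in $K$, hence non-meager.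

**Step 2.** *We show that $B$ is not Haar-open.* Let $K=\{se_1:s\in[0,1]\}$ and $x_0=0$. For every $y\in X$,
$$K\cap(B+y)=\{se_1:s\in[0,1],\ s-y_1\notin\mathbb Q\},$$
which contains no non-empty relatively open subset of $K$. $\square$

The rest of the notes proves Theorem 2, and a characterization that comes with its proof.

## Where Pettis' argument breaks on a compact set

Fix a compact $K\subset X$ and $x_0\in K$. The hypothesis speaks about compact sets, so the natural attempt is to choose a compact $L\supset K$ and test $A$ and $B$ with the inclusion $L\to X$. We get $a,b\in X$ such that $L\cap(A+a)$ and $L\cap(B+b)$ are non-meager in $L$, hence comeager in non-empty relatively open sets $V,W'\subset L$. Now run Lemma 1. For $z\in V+W'$ the set $V\cap(z-W')$ is still non-empty. But $L$ is not a group, and this intersection need not be open in anything.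

Here is an extreme case. Let $L=\{(t,t^2):t\in[0,1]\}\subset\mathbb R^2$. A point $(t,t^2)$ lies in $z-L$ only if $t^2+(z_1-t)^2=z_2$, a quadratic equation in $t$ with leading coefficient $2$. So $L\cap(z-L)$ has at most two points, and "comeager" says nothing about it.

In $\mathbb R^2$ one would take a square for $L$. The analog in $\mathbb R^\omega$ is a cube $L=\prod_n[-m_n,m_n]$ with $m_n>0$. Suppose we are lucky and $V=W'=L$. Then
$$V\cap(z-W')=\prod_n\big([-m_n,m_n]\cap[z_n-m_n,z_n+m_n]\big).$$
If $|z_n|<2m_n$ for all $n$ and $z_n=0$ for all but finitely many $n$, this set has interior in both $L$ and $z-L$, and Pettis' argument works. If $z_n\ne0$ for infinitely many $n$, then infinitely many factors are proper closed subsets of $[-m_n,m_n]$. The product is then closed with empty interior in $L$, that is, nowhere dense, and a comeager subset of $L$ may miss it. So even the cube reaches only finitely supported $z$.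

What we want is a *group* in which the sets $V\cap(z-W')$ are open again, and which is still connected with compact subsets of $X$.

## Finer groups with a relatively compact neighborhood of zero

**Definition.** A continuous injective homomorphism $\varphi:H\to X$ from an Abelian Polish group $H$ is a *compact injection* if some open $U\ni0$ in $H$ has compact closure $\overline{\varphi(U)}$ in $X$.

The identity of $\mathbb R$ is a compact injection. The identity of $\mathbb R^\omega$ is not, since no neighborhood of $0$ there has compact closure. The inclusion of the trivial group $\{0\}$ always is.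

Relative compactness of $\varphi(U)$ is what lets the hypothesis on $A$, which concerns compact test spaces, say something about $H$. To come back from $H$ to $X$ we need one more thing. An open set of $H$ tells us nothing about neighborhoods in $X$, because the topology of $H$ is finer. But if a given compact set $C\subset X$ is the image of a compact set in $H$, then on $C$ the two topologies agree. Here are two cases where we can write down such an $H$ by hand.

**Example 1 ($\mathbb R^\omega$).** Let $C\subset\mathbb R^\omega$ be compact, and let $m_n\ge1$ with $|c_n|\le m_n$ for all $c\in C$. Let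
$$H=\{t\in\mathbb R^\omega:\ t_n/(nm_n)\to0\},\qquad \|t\|=\sup_n\frac{|t_n|}{nm_n}.$$
This is a copy of $c_0$, so it is Polish, and its inclusion in $\mathbb R^\omega$ is continuous. Its unit ball lies in the compact cube $\prod_n[-nm_n,nm_n]$, so the inclusion is a compact injection. The smaller cube $\prod_n[-m_n,m_n]\supset C$ lies in $H$. On it the $n$-th term of the norm is at most $1/n$, so the norm topology agrees with the product topology, and the cube is compact in $H$.

**Example 2 ($c_0$).** Let $C\subset c_0$ be non-empty and compact, and let $\varepsilon_n=\max\big(2^{-n},\sup_{c\in C}\sup_{i\ge n}|c_i|\big)$. This is a decreasing sequence of positive numbers with limit $0$. Let $H=\{x:x_n/\sqrt{\varepsilon_n}\to0\}$ with norm $\sup_n|x_n|/\sqrt{\varepsilon_n}$, again a copy of $c_0$. Its unit ball lies in $\{x:|x_n|\le\sqrt{\varepsilon_n}\ \forall n\}$, which is compact in $c_0$. The set $\{x:|x_n|\le\varepsilon_n\ \forall n\}$ contains $C$ and is compact in $H$, because $x\mapsto(x_n/\sqrt{\varepsilon_n})_n$ carries it to $\{y:|y_n|\le\sqrt{\varepsilon_n}\ \forall n\}$.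

Both examples use two rates. The set $C$ has one size ($m_n$, or $\varepsilon_n$), and the ball of $H$ has a larger one ($nm_n$, or $\sqrt{\varepsilon_n}$). The second size is larger by an unbounded factor, so $C$ is compact in $H$, yet still small enough that the ball is relatively compact in $X$.

Compact injections turn out to describe both of our notions.

**Theorem 3 (characterization).** Let $X$ be an Abelian Polish group.

1. A Borel set $A\subset X$ is Haar-meager if and only if there is a compact injection $\varphi:H\to X$ such that $\varphi^{-1}(A+x)$ is meager in $H$ for every $x\in X$.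
2. A set $A\subset X$ is Haar-open if and only if for every compact injection $\varphi:H\to X$ there is $x\in X$ such that $\varphi^{-1}(A+x)$ has non-empty interior in $H$.

Two lemmas are needed. Lemma 3 builds $H$ in an arbitrary $X$, with no coordinates at hand. Lemma 4 passes category from $X$ to $H$.

## Building $H$ from nets and integer coefficients

**Lemma 3.** Let $X$ be an Abelian Polish group and $C\subset X$ compact with $0\in C$. There are a compact injection $\varphi:H\to X$ and a compact $T\subset H$ with $C\subset\varphi(T)$. Consequently $\psi:=\varphi^{-1}|_C:C\to H$ is continuous, and $\psi(0)=0$.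

The substitute for coordinates is this. Write each point of $C$ as a sum of corrections, the $j$-th one taken from a *finite* set of small elements, and let $H$ consist of integer combinations of all these corrections. Integers are the only scalars that an Abelian group offers.

*Proof.* An Abelian Polish group has a complete invariant metric $d$ generating its topology. Put $|x|=d(x,0)$. Then $|-x|=|x|$ and $|x+y|\le|x|+|y|$, so $|mx|\le|m|\,|x|$ for $m\in\mathbb Z$.

**Step 1: the corrections.** *We write every $c\in C$ as a series of elements of finite sets $D_j$.* Let $N_0=\{0\}$ and $c_0=0$. For $j\ge1$ let $N_j\subset C$ be a finite set such that each $c\in C$ has some $c_j\in N_j$ with $|c-c_j|\le4^{-j}$; fix such a choice for each $c$ and $j$. Let $D_1=N_1$ and $M=\max_{d\in D_1}|d|$. For $j\ge2$ let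
$$D_j=\{d\in N_j-N_{j-1}:\ |d|\le5\cdot4^{-j}\}.$$
Then $c_j-c_{j-1}\in D_j$ for all $j\ge1$: for $j=1$ it is $c_1\in N_1$, and for $j\ge2$ we have $|c_j-c_{j-1}|\le4^{-j}+4^{-(j-1)}=5\cdot4^{-j}$. The partial sums of $\sum_{j\ge1}(c_j-c_{j-1})$ are the points $c_j$, so
$$c=\sum_{j\ge1}(c_j-c_{j-1}).$$

**Step 2: the group $H_0$.** *We put a Polish group topology on integer coefficients.* Let $I=\{(j,d):j\ge1,\ d\in D_j\}$, a countable set. For $t\in\mathbb Z^I$ put
$$|t|_j=\sum_{d\in D_j}|t(j,d)|,\qquad \|t\|=\sum_{j\ge1}2^{-j}|t|_j,\qquad H_0=\{t\in\mathbb Z^I:\|t\|<\infty\}.$$
This is the subgroup of integer-valued elements of a weighted $\ell_1(I)$, which is a separable Banach space. It is closed, since norm convergence implies coordinatewise convergence. So $H_0$ is an Abelian Polish group.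

Why the weights $2^{-j}$? With weights $w_j$, a coefficient vector with one entry $1$ at each level has norm $\sum_jw_j$, so we need $\sum_jw_j<\infty$ to have codes for the points of $C$. An element of the unit ball may have $|t|_j$ close to $1/w_j$, and so may move us by about $5\cdot4^{-j}/w_j$ at level $j$; we want these bounds summable too. The choice $w_j=2^{-j}$, halfway between $1$ and $4^{-j}$ on the exponential scale, satisfies both. These are again the two rates of the examples.

**Step 3: the homomorphism $\varphi_0:H_0\to X$.** *We evaluate integer combinations in $X$.* For $t\in H_0$ let $s_j(t)=\sum_{d\in D_j}t(j,d)\,d\in X$ and $\varphi_0(t)=\sum_js_j(t)$. We have $|s_1(t)|\le M|t|_1$ and $|s_j(t)|\le5\cdot4^{-j}|t|_j\le5\cdot2^{-j}|t|_j$ for $j\ge2$, hence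
$$\sum_j|s_j(t)|\le\max(2M,5)\,\|t\|.$$
As $d$ is complete and invariant, the series converges. Each $s_j$ is a homomorphism, so $\varphi_0$ is one. Finally $|\varphi_0(t)-\varphi_0(s)|=|\varphi_0(t-s)|\le\max(2M,5)\|t-s\|$, so $\varphi_0$ is Lipschitz and hence continuous.

**Step 4: a neighborhood with relatively compact image.** *We check what will make $\varphi$ a compact injection.* Let $U_0=\{t\in H_0:\|t\|<1\}$. If $t\in U_0$, then $|t|_j\le2^j$ for all $j$, so $t$ lies in
$$P=\prod_{j}\Big\{s\in\mathbb Z^{D_j}:\ \sum_{d\in D_j}|s(d)|\le2^j\Big\}.$$
Each factor is finite, so $P$ is compact in the product topology. The formula for $s_j$ makes sense on $P$ and depends on finitely many coordinates only, so $s_j$ is continuous there. For $j\ge2$ and $t\in P$ we have $|s_j(t)|\le5\cdot4^{-j}\cdot2^j=5\cdot2^{-j}$. So $\sum_js_j$ converges uniformly on $P$ to a continuous map $P\to X$. Its image is compact and contains $\varphi_0(U_0)$. (Elements of $P$ need not lie in $H_0$; this does not matter.)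

**Step 5: a compact set of codes for $C$.** *We find a compact $T_0\subset H_0$ with $C\subset\varphi_0(T_0)$.* Let $T_0=\{t\in\mathbb Z^I:|t|_j\le1\ \text{for all }j\}$. Then $\|t\|\le\sum_j2^{-j}=1$ on $T_0$, so $T_0\subset H_0$. In the product topology, $T_0$ is a product of finite sets, hence compact. On $T_0\times T_0$ we have $|t-s|_j\le2$, so the series $\|t-s\|=\sum_j2^{-j}|t-s|_j$ converges uniformly and is continuous in the product topology. So the identity from $T_0$ with the product topology to $T_0$ with the norm topology is continuous, and $T_0$ is compact in $H_0$. For $c\in C$ let $t$ have $t(j,c_j-c_{j-1})=1$ for all $j$ and $0$ elsewhere. Then $t\in T_0$ and $\varphi_0(t)=\sum_j(c_j-c_{j-1})=c$. Note that we did not ask that $t$ depend continuously on $c$.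

**Step 6: dividing by the kernel.** *We make the map injective.* Injectivity can fail badly: for $C=\{0\}$ all $D_j$ equal $\{0\}$ and $\varphi_0=0$. Let $H=H_0/\ker\varphi_0$. It is Polish, as the quotient of a Polish group by a closed normal subgroup. Let $q:H_0\to H$ be the quotient map, which is continuous and open, and let $\varphi:H\to X$ be the induced continuous injective homomorphism. Put $U=q(U_0)$, an open neighborhood of $0$, and $T=q(T_0)$, a compact set. Then $\varphi(U)=\varphi_0(U_0)$ has compact closure and $C\subset\varphi_0(T_0)=\varphi(T)$.

**Step 7: continuity of $\psi$.** *We get the way back from $C$ to $H$.* The restriction $\varphi|_T$ is a continuous injection of a compact space into a Hausdorff space, hence a homeomorphism onto $\varphi(T)\supset C$. As $\varphi$ is injective on all of $H$, the map $\varphi^{-1}|_C$ equals $(\varphi|_T)^{-1}|_C$, so it is continuous. Clearly $\psi(0)=0$. $\square$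

## Passing category through the closure of a graph

We now want: if $A$ is not Haar-meager and $\varphi:H\to X$ is a compact injection, then some $\varphi^{-1}(A+x)$ is non-meager in $H$. The obvious test space is $L=\overline{\varphi(U)}$ with its inclusion into $X$. This gives an $x$ with $L\cap(A+x)$ non-meager in $L$. But that set can miss $\varphi(U)$ altogether, because $\varphi(U)$ can be meager in $L$. Take Example 1 with $m_n=1$ and $U$ the open unit ball of $H$, so that $L=\prod_n[-n,n]$. Each $t\in U$ satisfies $t_n/n\to0$, so
$$U\subset\bigcup_N\{t\in L:\ |t_n|\le n/2\ \text{ for all }n\ge N\}.$$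
Each set on the right is closed in $L$ and has empty interior in $L$.

The definition of Haar-meager allows any continuous map from any compact metrizable space. So we use a compact space in which $U$, with its own topology, sits as a dense $G_\delta$, chosen so that $\varphi$ extends to it. The closure of the graph does this.

**Lemma 4.** Let $\varphi:H\to X$ be a compact injection and let $A\subset X$ be Borel and not Haar-meager. Then there is $x\in X$ such that $\varphi^{-1}(A+x)$ is non-meager in $H$.

*Proof.* **Step 1: the test space.** *We compactify $U$ so that $\varphi$ extends.* Let $U\ni0$ be open in $H$ with $L=\overline{\varphi(U)}$ compact. As $U$ is separable and metrizable, regard it as a subspace of the Hilbert cube $Q$. Put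
$$\Gamma=\{(u,\varphi(u)):u\in U\}\subset Q\times L,\qquad S=\overline\Gamma,$$
a non-empty compact metrizable space, and let $f:S\to L\subset X$ be the projection to the second factor, which is continuous.

**Step 2: $S\setminus\Gamma$ is meager in $S$.** *We show that the added points do not count.* The map $u\mapsto(u,\varphi(u))$ is a homeomorphism $U\to\Gamma$. As an open subset of $H$, the space $U$ is Polish, so $\Gamma$ is Polish, and a Polish subspace of a metrizable space is a $G_\delta$ there. So $\Gamma$ is a dense $G_\delta$ in $S$. Its complement is a countable union of closed sets disjoint from the dense set $\Gamma$, and each of these is nowhere dense.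

**Step 3: descent to $H$.** *We apply the hypothesis to $f$ and read the result in $H$.* As $A$ is not Haar-meager, there is $x\in X$ with $f^{-1}(A+x)$ non-meager in $S$. By Step 2, $f^{-1}(A+x)\cap\Gamma$ is non-meager in $S$. It is also non-meager in $\Gamma$, because a set $F$ nowhere dense in $\Gamma$ is nowhere dense in $S$: if a non-empty open $G\subset S$ were contained in the closure of $F$ in $S$, then $G\cap\Gamma$ would be non-empty by density, open in $\Gamma$, and contained in the closure of $F$ in $\Gamma$. Under the homeomorphism $\Gamma\cong U$, the set $f^{-1}(A+x)\cap\Gamma$ corresponds to $U\cap\varphi^{-1}(A+x)$, which is therefore non-meager in $U$. As $U$ is open in $H$, a subset of $U$ that is meager in $H$ is meager in $U$. So $\varphi^{-1}(A+x)$ is non-meager in $H$. $\square$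

## Pettis' argument in $H$: proof of Theorem 2

Let $A,B\subset X$ be Borel and not Haar-meager, let $K\subset X$ be compact and $x_0\in K$.

**Step 1: moving to $H$.** *We choose the group adapted to $K$ near $x_0$.* Put $C=K-x_0$, a compact set containing $0$, and take $\varphi:H\to X$ and $\psi:C\to H$ from Lemma 3. By Lemma 4, applied to $A$ and to $B$ with the same $\varphi$, there are $a,b\in X$ such that the Borel sets
$$A'=\varphi^{-1}(A+a),\qquad B'=\varphi^{-1}(B+b)$$
are non-meager in $H$.

**Step 2: an open set in $H$.** *We apply Pettis' argument where it is valid.* By Lemma 1 there is a non-empty open $O\subset H$ with $O\subset A'+B'$. As $\varphi$ is a homomorphism,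
$$\varphi(O)\subset A+B+a+b.\tag{1}$$

**Step 3: return to $K$.** *We turn an open set of $H$ into a neighborhood in $K$.* Fix $h\in O$. Then $O-h$ is an open neighborhood of $0=\psi(0)$ in $H$. As $\psi$ is continuous, $N=\psi^{-1}(O-h)$ is an open neighborhood of $0$ in $C$. For $c\in N$, by (1),
$$c=\varphi(\psi(c))\in\varphi(O)-\varphi(h)\subset A+B+a+b-\varphi(h).$$
Put $y=a+b-\varphi(h)+x_0$. Then $x_0+N\subset K\cap(A+B+y)$, and $x_0+N$ is a neighborhood of $x_0$ in $K$. So $A+B$ is Haar-open.

**Step 4: one translate for all points.** *We obtain the uniform statement.* Let $K$ be non-empty and compact. Then $K-K$ is compact and contains $0$. Since $A+B$ is Haar-open, there are $y\in X$ and a neighborhood $W$ of $0$ in $X$ with $(K-K)\cap W\subset A+B+y$. If $x\in K$ and $k\in K\cap(x+W)$, then $k-x\in(K-K)\cap W$, so $k\in A+B+x+y$. $\square$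

Since $\mathbb R^\omega$, $c_0$ and $\ell_2$ are Abelian Polish groups, the answer to the problem is yes for $A+B$ and for $A+A$ in each of them. Differences are covered as well: if $-B$ were Haar-meager, witnessed by $f$, then $-f$ would witness that $B$ is Haar-meager, because $(-f)^{-1}(B+x)=f^{-1}(-B-x)$. So Theorem 2 applies to $A$ and $-B$, and $A-B$ is Haar-open.

## Haar-meager and Haar-open sets through compact injections: proof of Theorem 3

We recall the Kuratowski–Ulam theorem in the form needed. Let $K$ and $H$ be second countable Baire spaces and let $E\subset K\times H$ be Borel. If $\{k:(k,h)\in E\}$ is meager in $K$ for every $h\in H$, then $E$ is meager, and $\{h:(k,h)\in E\}$ is meager in $H$ for comeager many $k\in K$.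

**Part (1), from an injection to Haar-meager.** *This is the contrapositive of Lemma 4.* If $\varphi^{-1}(A+x)$ is meager in $H$ for every $x$, then $A$ must be Haar-meager, since otherwise Lemma 4 gives an $x$ for which $\varphi^{-1}(A+x)$ is non-meager.

**Part (1), from Haar-meager to an injection.** *We lift the witness to $H$ and average over it.* Let $f:K\to X$ witness that $A$ is Haar-meager. For $k_0\in K$, the map $f-f(k_0)$ is also a witness, because $(f-f(k_0))^{-1}(A+x)=f^{-1}(A+x+f(k_0))$. So we may assume $0\in C:=f(K)$. Take $\varphi:H\to X$ and $\psi$ from Lemma 3 for this $C$, and put $g=\psi\circ f:K\to H$. It is continuous, and $\varphi\circ g=f$.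

Fix $x\in X$, let $\tilde A=\varphi^{-1}(A+x)$ and
$$E=\{(k,h)\in K\times H:\ g(k)+h\in\tilde A\},$$
a Borel set. For each $h\in H$ we have $g(k)+h\in\tilde A$ if and only if $f(k)+\varphi(h)\in A+x$, so
$$\{k:(k,h)\in E\}=f^{-1}(A+x-\varphi(h)),$$
which is meager in $K$. By Kuratowski–Ulam, $\{h:(k,h)\in E\}=\tilde A-g(k)$ is meager in $H$ for comeager many $k\in K$, hence for at least one $k$, as $K$ is non-empty and compact. A translate of a meager set is meager, so $\tilde A$ is meager. As $x$ was arbitrary, $\varphi$ is as required.

**Part (2), from Haar-open to interior in $H$.** *We use Haar-openness on the compact set $\overline{\varphi(U)}$.* Let $A$ be Haar-open and let $\varphi:H\to X$ be a compact injection, with $U\ni 0$ open and $L=\overline{\varphi(U)}$ compact. Since $0\in L$, there are $y\in X$ and an open $W\ni0$ in $X$ with $L\cap W\subset A+y$. Then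
$$U\cap\varphi^{-1}(W)\subset\varphi^{-1}(A+y),$$
and the left side is open in $H$ and contains $0$. So $x=y$ works.

**Part (2), from interior in $H$ to Haar-open.** *This repeats Step 3 of the proof of Theorem 2.* Let $K\subset X$ be compact and $x_0\in K$. Take $\varphi,\psi$ from Lemma 3 for $C=K-x_0$. By assumption there are $x\in X$ and a non-empty open $O\subset H$ with $\varphi(O)\subset A+x$. Fix $h\in O$. Then $N=\psi^{-1}(O-h)$ is an open neighborhood of $0$ in $C$, and for $c\in N$ we have $c=\varphi(\psi(c))\in\varphi(O)-\varphi(h)\subset A+x-\varphi(h)$. Hence
$$x_0+N\subset K\cap\big(A+x-\varphi(h)+x_0\big),$$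
and $x_0+N$ is a neighborhood of $x_0$ in $K$. So $A$ is Haar-open. $\square$
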